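\title{The $e$-invariant of flat complex vector bundles\\ is an infinite loop map}

\begin{abstract}
The $\mathbb{C}/\mathbb{Z}$-$K$-theory class that Atiyah, Patodi and Singer attach to a flat complex vector bundle is induced by a map $e$ from the algebraic $K$-theory space $BGL(\mathbb{C}^{\delta})^{+}$ to the homotopy fiber $F$ of the Chern character. We prove the conjecture that $e$ is weakly homotopic to an infinite loop map. In fact $e$ is homotopic to one, and the map of spectra delooping it is unique up to homotopy. We also classify the additive maps that lift the comparison map to topological $K$-theory, and we construct additive maps into $F$ that do not deloop. Maps into $F$ are characters of the $K$-homology group $KU_{-1}$; Suslin's theorem makes this group divisible, and this reduces the problem to rational homology.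
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The map $e$}

We work in the Quillen model category of pointed $k$-spaces, write $[Z,Z']$ for the set of homotopy classes of maps, and replace every space by a CW complex. Two maps $f,g\colon Z\to Z'$ are \emph{weakly homotopic} if $f\circ h\simeq g\circ h$ for every map $h\colon L\to Z$ from a finite CW complex $L$; a map is \emph{weakly null} if it is weakly homotopic to the constant map.

Let $\mathbb{C}^{\delta}$ be the field of complex numbers as a discrete ring, let $B=BGL(\mathbb{C}^{\delta})$, and let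
\[
X=BGL(\mathbb{C}^{\delta})^{+}
\]
be the connected algebraic $K$-theory space of $\mathbb{C}$. The canonical map $i\colon B\to X$ into the plus construction is a homology isomorphism, and $\pi_nX=K_n(\mathbb{C})$ for $n\ge1$. On the topological side, $BU$ represents connected complex $K$-theory, and $BU_A$ denotes the infinite loop space that represents connected complex $K$-theory with coefficients in an abelian group $A$; in all cases ``connected'' means that the zeroth homotopy group has been discarded. These spaces carry their direct-sum infinite loop space structures. An \emph{infinite loop map} is $\Omega^\infty$ of a map of the corresponding spectra, and an \emph{H-map} is a map that is additive up to homotopy. Three infinite loop maps occur throughout: the comparison map $c\colon X\to BU$ induced by $\mathbb{C}^{\delta}\to\mathbb{C}$, the Chern character $\operatorname{ch}\colon BU\to BU_{\mathbb{C}}$, and the canonical map $j\colon F\to BU$ from the homotopy fiber $F$ of $\operatorname{ch}$, where $F$ has the infinite loop space structure that it inherits as a fiber. On $\pi_{2i}$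 the Chern character is the inclusion $\mathbb{Z}\to\mathbb{C}$, so $\pi_{2i-1}F=\mathbb{C}/\mathbb{Z}$ for $i\ge1$ and the other homotopy groups of $F$ vanish.

Let $M$ be a compact smooth manifold and $\tilde K(M,\mathbb{C})$ the abelian group of virtual flat complex vector bundles of rank zero on $M$. A flat bundle $V$ of rank $n$ is classified by its holonomy map $f_V\colon M\to BGL_n(\mathbb{C}^{\delta})\to B$. Its curvature vanishes, so the Chern character of $[V]-n\in[M,BU]$ vanishes, and $[V]-n$ lifts to $F$. The lifts differ by the image of $[M,\Omega BU_{\mathbb{C}}]\cong H^{\mathrm{odd}}(M;\mathbb{C})$, and the flat connection singles out one of them. This is the $\mathbb{C}/\mathbb{Z}$-$K$-theory class in the construction of the topological index for flat bundles by Atiyah, Patodi and Singer \cite[\S5]{APS}, recalled in Section~\ref{sec:aps}. It gives a homomorphism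
\[
\bar e_{\mathrm{APS}}\colon\tilde K(M,\mathbb{C})\longrightarrow[M,F].
\]
For a line bundle with holonomy $z$ on the circle, the class is $\pm\frac{1}{2\pi i}\log z\in\mathbb{C}/\mathbb{Z}=\pi_1F$ (Example~\ref{ex:circle}). The universal property of the plus construction yields a map $e\colon X\to F$, determined up to weak homotopy, such that for every $M$ the homomorphism $\bar e_{\mathrm{APS}}$ is the composite of the canonical map $\tilde K(M,\mathbb{C})\to[M,X]$, $V-n\mapsto i\circ f_V$, with $e_*$. Thus
\begin{equation}\label{eq:A1}
e\circ i\circ f_V=\bar e_{\mathrm{APS}}(V-n)\quad\text{in }[M,F]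
\end{equation}
for every flat bundle $V$ of rank $n$ on a compact smooth manifold $M$. The following problem is posed in \cite{Wang}.

\medskip
\noindent\textbf{Conjecture.} \emph{The map $e$ is weakly homotopic to an infinite loop map.}

\subsection{Additive maps and stable maps}

Since $\bar e_{\mathrm{APS}}$ is a homomorphism, $e$ is an H-map (Lemma~\ref{lem:e}). The conjecture asks for more. An infinite loop map induces a transformation of cohomology theories, so $e_*\colon[L,X]\to[L,F]$ would be natural for all stable maps $\Sigma^\infty L'\to\Sigma^\infty L$, such as the transfers of finite coverings, and not only for maps of spaces. Additivity does not imply this: for an odd prime $p$ the Adams operation $\psi^p\colon BU\to BU$ is additive on $[L,BU]$ for every finite $L$ but is not weakly homotopic to an infinite loop map (Remark~\ref{rem:psi}).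

Still, the fiber sequence $\Omega BU_{\mathbb{C}}\to F\to BU$ suggests a positive answer. The composite $j\circ e$ records the underlying vector bundle, so it agrees weakly with the infinite loop map $c$. What remains lies in the direction of $\Omega BU_{\mathbb{C}}$, a product of Eilenberg--Mac\,Lane spaces $K(\mathbb{C},l)$, and for rational cohomology classes ``additive'' and ``stable'' mean the same (this is the content of Lemma~\ref{lem:sigma}). The same applies to the imaginary part of $e$. It is known that the Borel regulator $\operatorname{Bo}\colon X\to\prod_{l\text{ odd}}K(\mathbb{R},l)$, a linear combination of Borel classes, factors as $\operatorname{Bo}=\operatorname{ch}_{\otimes\mathbb{R}}\circ\operatorname{Im}\circ e$, where $\operatorname{Im}\colon F\to\Omega BU_{\mathbb{R}}$ is induced by $\mathbb{C}/\mathbb{Z}\to\mathbb{R}$, $a+ib\mapsto b$, and $\operatorname{ch}_{\otimes\mathbb{R}}\colon\Omega BU_{\mathbb{R}}\to\prod_{l\text{ odd}}K(\mathbb{R},l)$ is the Chern character equivalence. We do not use this factorization.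

The difficulty in this heuristic is the lattice $\mathbb{Z}\subset\mathbb{C}$. The difference between $e$ and an infinite loop map lying over $c$ lifts to $\Omega BU_{\mathbb{C}}$ only on finite subcomplexes of $X$, each lift is unique only up to classes coming from $\Omega BU$, and so additivity of the difference does not pass to the lifts.

\subsection{Results}

\begin{theorem}\label{thm:main}
The map $e$ is homotopic to an infinite loop map. In particular, the conjecture holds.
\end{theorem}

Let $\mathbf{k}$ and $\mathbf{f}$ be the connective spectra with $\Omega^\infty\mathbf{k}=X$ and $\Omega^\infty\mathbf{f}=F$ given by the infinite loop structures.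

\begin{theorem}\label{thm:refined}
\begin{enumerate}
\item[(a)] An H-map $g\colon X\to F$ is homotopic to an infinite loop map if and only if $j\circ g$ is weakly homotopic to one. For maps from a CW complex into $F$, weakly homotopic is the same as homotopic.
\item[(b)] The map $\Omega^\infty\colon[\mathbf{k},\mathbf{f}]\to[X,F]$ is injective. So the map of spectra delooping $e$ is unique up to homotopy.
\item[(c)] Every H-map $g\colon X\to F$ with $j\circ g$ weakly homotopic to $c$ is homotopic to an infinite loop map. The assignment
\[
g\longmapsto\bigl(g_*\colon K_{2i-1}(\mathbb{C})\to\mathbb{C}/\mathbb{Z}\bigr)_{i\ge1}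
\]
is a bijection from the homotopy classes of such $g$ onto the families of homomorphisms that agree with $e_*$ on the torsion subgroups. On the torsion subgroup of $K_{2i-1}(\mathbb{C})$, the map $e_*$ is an isomorphism onto $\mathbb{Q}/\mathbb{Z}$.
\item[(d)] The condition on $j\circ g$ in \emph{(a)} cannot be dropped: for each odd prime $p$ there is an H-map $e^{(p)}\colon X\to F$ which realizes $V\mapsto\bar e_{\mathrm{APS}}(\psi^pV)$, in the sense that $e^{(p)}\circ i\circ f_V=\bar e_{\mathrm{APS}}(\psi^pV-n)$ for flat $V$ of rank $n$, and which is not weakly homotopic to an infinite loop map.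
\end{enumerate}
\end{theorem}

The proof translates each property of a map $Z\to F$ into a property of a homomorphism $KU_{-1}(Z)\to\mathbb{C}/\mathbb{Z}$ (Section~\ref{sec:characters}, which ends with a model case worked by hand). Section~\ref{sec:e} extracts from the geometry the only two properties of $e$ that are needed. Section~\ref{sec:X} shows that $KU_{-1}(X)$ and $KU_{-1}(X\times X)$ are divisible, which removes the lattice, and describes the rational homology of $X$. Theorems~\ref{thm:main} and~\ref{thm:refined}(a) follow in Section~\ref{sec:deloop}, and Sections~\ref{sec:unique}--\ref{sec:adams} prove (b), (c) and (d).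

\section{Spectra, flat bundles and quoted theorems}\label{sec:background}

\subsection{Maps into infinite loop spaces}\label{sec:loops}

For a pointed space $Z$ and a spectrum $\mathbf{E}$, the adjunction $[Z,\Omega^\infty\mathbf{E}]=[\Sigma^\infty Z,\mathbf{E}]$ makes the left side an abelian group. Precomposition with any map is a homomorphism, and so is postcomposition with an infinite loop map. Since $\Sigma^\infty Z_+\simeq\Sigma^\infty Z\vee S$, free and based homotopy classes of maps to $\Omega^\infty\mathbf{E}$ agree when $\pi_0\mathbf{E}=0$. This applies to $X$, $BU$ and $F$, and it gives the meaning of $[M,F]$ for an unpointed manifold.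

Let $Z=\Omega^\infty\mathbf{E}$, let $\varepsilon\colon\Sigma^\infty Z\to\mathbf{E}$ be the counit, which is adjoint to the identity of $Z$, let $p_1,p_2\colon Z\times Z\to Z$ be the projections and $\mu=p_1+p_2$ the addition. For $\tilde g\colon\mathbf{E}\to\mathbf{E}'$ the adjoint of $\Omega^\infty\tilde g$ is $\tilde g\circ\varepsilon$; we say that $\tilde g$ \emph{deloops} $g$ if $g\simeq\Omega^\infty\tilde g$. A map $g\colon Z\to\Omega^\infty\mathbf{E}'$ is an H-map if $g\mu=gp_1+gp_2$, that is, if its adjoint becomes null when composed with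
\[
\nu=\Sigma^\infty\mu-\Sigma^\infty p_1-\Sigma^\infty p_2\colon\Sigma^\infty(Z\times Z)\longrightarrow\Sigma^\infty Z .
\]
Hence differences of H-maps are H-maps. In homology, $\mu_*(a\times b)$ is the Pontryagin product $ab$, and $p_{1*}$, $p_{2*}$ kill $a\times b$ when $a$ and $b$ have positive degree, so
\begin{equation}\label{eq:nu}
\nu_*(a\times b)=ab\qquad\text{for }|a|,|b|\ge1 .
\end{equation}

Homology of spaces is reduced, and $E_n(Z)$ means $\pi_n(E\wedge\Sigma^\infty Z)$; it is the filtered colimit of the groups $E_n(L)$ over the finite subcomplexes $L\subset Z$. We write $\tau_{\ge n}$ and $\tau_{\le n}$ for connective covers and Postnikov truncations, and we use two general principles.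
\begin{enumerate}
\item[(C)] If $Y$ is connective and $\pi_nC=0$ for $n\ge0$, then $[Y,C]=0$.
\item[(D)] A natural transformation between contravariant functors from spectra to abelian groups that take cofiber sequences to exact sequences and coproducts to products is an isomorphism as soon as it is one on all spheres $S^n$. The same holds for covariant functors that are exact and preserve coproducts.
\end{enumerate}
For (D), the spectra all of whose suspensions satisfy the conclusion form a class that contains $S$ and is closed under coproducts and, by the five lemma, under cofibers; such a class contains every spectrum.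

\subsection{The spectra}

We have $\mathbf{k}=\tau_{\ge1}K(\mathbb{C}^{\delta})$ and $BU=\Omega^\infty\mathbf{bu}$ with $\mathbf{bu}=\tau_{\ge1}KU$. Recall that $\pi_*KU=\mathbb{Z}[u^{\pm1}]$ with $|u|=2$, and $ku=\tau_{\ge0}KU$. The spectrum $M\mathbb{C}=H\mathbb{C}$ is a Moore spectrum for $\mathbb{C}$, and $M(\mathbb{C}/\mathbb{Z})=\operatorname{cofib}(S\to H\mathbb{C})$ is one for $\mathbb{C}/\mathbb{Z}$. For $A=\mathbb{C}$ or $\mathbb{C}/\mathbb{Z}$ put $KU_A=KU\wedge MA$, so that $\pi_*KU_A=A\otimes\mathbb{Z}[u^{\pm1}]$ as a module over $\pi_*KU$. Let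
\[
\mathbf{F}=\operatorname{fib}(KU\to KU_{\mathbb{C}})\simeq\Sigma^{-1}KU_{\mathbb{C}/\mathbb{Z}},
\]
with canonical map $J\colon\mathbf{F}\to KU$. With $q$ induced by $\mathbb{C}\to\mathbb{C}/\mathbb{Z}$, there is for every spectrum $Y$ an exact sequence
\begin{equation}\label{eq:exact}
[Y,\Sigma^{-1}KU_{\mathbb{C}}]\xrightarrow{\ q_*\ }[Y,\mathbf{F}]\xrightarrow{\ J_*\ }[Y,KU].
\end{equation}
The Chern character is $\Omega^\infty$ of the map $\widetilde{\operatorname{ch}}\colon\mathbf{bu}\to\mathbf{bu}\wedge H\mathbb{C}=\tau_{\ge1}KU_{\mathbb{C}}$, and $\mathbf{f}$ is its fiber; let $\tilde\jmath\colon\mathbf{f}\to\mathbf{bu}$ and $\tilde c\colon\mathbf{k}\to\mathbf{bu}$ be the maps that give $j$ and $c$. The map of fibers $\mathbf{f}\to\mathbf{F}$ is compatible with $\tilde\jmath$ and $J$, and its cofiber is $\operatorname{fib}(\tau_{\le0}KU\to\tau_{\le0}KU_{\mathbb{C}})$, whose homotopy is $\mathbb{C}/\mathbb{Z}$ in degrees $-1,-3,\dots$ and zero otherwise. The fibers of $\mathbf{bu}\to KU$ and of $\mathbf{k}\to K(\mathbb{C}^{\delta})$ also have homotopy in negative degrees only.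 By (C), for connective $Y$,
\begin{equation}\label{eq:covers}
[Y,\mathbf{f}]\cong[Y,\mathbf{F}],\qquad[Y,\mathbf{bu}]\subset[Y,KU],\qquad[Y,\mathbf{k}]\subset[Y,K(\mathbb{C}^{\delta})].
\end{equation}
In particular $[Z,F]=[\Sigma^\infty Z,\mathbf{F}]$ for every pointed space $Z$. This lets us replace $\mathbf{f}$ by the periodic spectrum $\mathbf{F}$.

\subsection{Rational spectra}\label{sec:rational}

Let $M(n)=S^0\cup_ne^1$ be the mod $n$ Moore spectrum. For $l\ge2$, $\Sigma^{l-1}M(n)$ is the suspension spectrum of the finite complex $P^l(n)=S^{l-1}\cup_ne^l$. The cofiber sequence that defines $M(n)$ gives a natural exact sequence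
\begin{equation}\label{eq:moore}
0\to\pi_l(E)/n\to[\Sigma^{l-1}M(n),E]\to\pi_{l-1}(E)[n]\to0,
\end{equation}
where $G[n]$ is the subgroup of elements killed by $n$ and the first map is pullback along the collapse $\Sigma^{l-1}M(n)\to S^l$. A spectrum $R$ is \emph{rational} if its homotopy groups are $\mathbb{Q}$-vector spaces; equivalently, each prime $p$ acts on $R$ as an equivalence; equivalently, $R\wedge M(p)\simeq *$ for each $p$. Put $E_*(Y;\mathbb{Q}/\mathbb{Z})=\pi_*(E\wedge Y\wedge\operatorname{cofib}(S\to H\mathbb{Q}))$.
\begin{enumerate}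
\item[(R1)] If $R$ is rational, then so is $E\wedge R$ for every $E$, since $p$ acts on it as an equivalence; hence $E_*(R;\mathbb{Q}/\mathbb{Z})=0$. Also $[\Sigma^lM(n),R]=0$ by \eqref{eq:moore}. So a map with rational fiber induces isomorphisms on $E_*(-;\mathbb{Q}/\mathbb{Z})$ and on $[\Sigma^lM(n),-]$.
\item[(R2)] A bounded below spectrum $C$ with $H_*(C;\mathbb{F}_p)=0$ for all primes $p$ is rational, because $C\wedge M(p)$ is bounded below with vanishing integral homology and hence contractible by the Hurewicz theorem.
\item[(R3)] For all $E$, $Y$ and rational $R$, the natural maps $\pi_*Y\otimes\mathbb{Q}\to H_*(Y;\mathbb{Q})$, \ $\pi_*E\otimes\pi_*Y\otimes\mathbb{Q}\to E_*(Y)\otimes\mathbb{Q}$ and $[Y,R]\to\prod_n\operatorname{Hom}(\pi_nY,\pi_nR)$ are isomorphisms. This follows from (D) and the finiteness of the stable homotopy groups of spheres in positive degrees. We use the first map to identify $\pi_lY\otimes\mathbb{Q}$ with $H_l(Y;\mathbb{Q})$ for spectra $Y$.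
\end{enumerate}

\subsection{Flat bundles and direct sums}

On a finite complex $L$, a flat bundle of rank $n$ is a vector bundle with structure group the discrete group $GL_n(\mathbb{C}^{\delta})$. We take $B$ to be the union of subcomplexes $BGL_n(\mathbb{C}^{\delta})$. The space $\Omega^\infty K(\mathbb{C}^{\delta})$ is the group completion $\Omega BN$ of the monoid $N=\coprod_nBGL_n(\mathbb{C}^{\delta})$ under block sum, the map $\gamma\colon N\to\Omega BN$ is an H-map, and $X$ is the basepoint component, identified so that $if_V=\gamma(V)-\gamma(\mathbb{C}^n)$ in $[L_+,\Omega BN]$. Here $\gamma(V)$ is the composite of $\gamma$ with the classifying map $L\to N$ of $V$. From $\gamma(V\oplus W)=\gamma(V)+\gamma(W)$ and the third inclusion in \eqref{eq:covers} we obtain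
\begin{equation}\label{eq:sum}
if_{V\oplus W}=if_V+if_W\quad\text{in }[L,X].
\end{equation}
Mapping to the group completion of $\coprod_nBGL_n(\mathbb{C})$ gives
\begin{equation}\label{eq:c}
c\,if_V=[V]-n\quad\text{in }[L,BU],
\end{equation}
the class of the underlying vector bundle.

\subsection{The class of Atiyah, Patodi and Singer}\label{sec:aps}

Besides \eqref{eq:A1} and the additivity of $\bar e_{\mathrm{APS}}$, we use one property of the construction.

\begin{lemma}\label{lem:A2}
For a flat bundle $V$ of rank $n$ on a compact smooth manifold $M$, we have $j_*\bar e_{\mathrm{APS}}(V-n)=[V]-n$ in $[M,BU]$.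
\end{lemma}

\begin{proof}
We recall the construction of \cite[\S5]{APS} and follow the image in $K(M)=[\Sigma^\infty M_+,KU]$. Since $V$ is flat, $\operatorname{ch}(V)=n$, so $[V]-n$ is torsion in $K(M)$, and for some $m\ge1$ there is a stable isomorphism $\varphi$ from $mV$ to the trivial bundle of rank $mn$. It is a nullhomotopy of $m([V]-n)$. Thus $(V,\mathbb{C}^n,\varphi)$ is a class in the cohomology theory $\operatorname{fib}(m\colon KU\to KU)=\Sigma^{-1}KU_{\mathbb{Z}/m}$ with image $[V]-n$ in $K(M)$. Let $\iota\colon KU\to KU_{\mathbb{Q}}$ be the rationalization. The pair $(\mathrm{id},\frac1m\iota)$ maps the arrow $m\colon KU\to KU$ to the arrow $\iota$, which maps on to the arrow $KU\to KU_{\mathbb{C}}$. Both maps of arrows are the identity on the source, so the induced maps of fibers commute with the projections to $KU$, and the resulting class $a\in[\Sigma^\infty M_+,\mathbf{F}]=[M,F]$ still has image $[V]-n$. The class $\bar e_{\mathrm{APS}}(V-n)$ is $a$ corrected by the image of a class in $K^{-1}(M;\mathbb{C})\cong H^{\mathrm{odd}}(M;\mathbb{C})$, namely $\frac1m$ times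 the transgression form that compares the flat connection with the trivial one through $\varphi$. By \eqref{eq:exact} the correction does not change the image in $K(M)$, and $[M,BU]\to K(M)$ is injective by \eqref{eq:covers}.
\end{proof}

The identification of $\mathbf{F}$ with $\Sigma^{-1}KU_{\mathbb{C}/\mathbb{Z}}$ depends on a global sign convention. With the other sign one replaces $c$ by $-c$ throughout, and nothing else changes.

\begin{example}\label{ex:circle}
On $M=\mathbb{R}/\mathbb{Z}$ let $V$ be the trivial line bundle with connection $d+\alpha\,d\theta$, $\alpha\in\mathbb{C}$, whose holonomy is $z=\exp(-\alpha)$. Take $m=1$ and $\varphi=\mathrm{id}$. Then $a=0$, because the fiber of the identity of $KU$ is contractible, and the transgression form of $\operatorname{ch}_1$ is $\pm\frac{\alpha}{2\pi i}\,d\theta$. So $\bar e_{\mathrm{APS}}(V-1)=\pm\frac1{2\pi i}\log z$. Replacing $\varphi$ by $\exp(2\pi ik\theta)$ changes $\alpha$ by an element of $2\pi i\mathbb{Z}$, which is why the invariant lies in $\mathbb{C}/\mathbb{Z}$.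
\end{example}

\subsection{Quoted theorems}

\begin{enumerate}
\item[(S)] Suslin \cite{Suslin}: the map $K(\mathbb{C}^{\delta})\to ku$ is an equivalence mod $n$ for all $n\ge1$; that is, its fiber is rational.
\item[(AHS)] Adams, Harris and Switzer \cite{AHS}: $KU_1KU=0$, and $KU_0KU$ is torsion free and equals the set of $f\in\mathbb{Q}[w^{\pm1}]$ with $f(k/h)\in\mathbb{Z}[1/hk]$ for all nonzero integers $h,k$. Here $w=v/u$, where $u$ and $v$ are the Bott classes of the left and the right factor of $KU\wedge KU$.
\item[(HZ)] The standard fact that $KU\wedge H\mathbb{Z}$ is rational.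
\item[(Ad)] Adams \cite{Adams}: for $p$ an odd prime and $r=p(p-1)$ there is a map $A\colon\Sigma^{2r}M(p^2)\to M(p^2)$ that induces an isomorphism on $KU^*$.
\end{enumerate}
Only (S) is used for Theorems~\ref{thm:main} and~\ref{thm:refined}(a),\,(c); (AHS) and (HZ) enter in (b), and (Ad) in (d).

\section{Maps into $F$ as characters of $KU_{-1}$}\label{sec:characters}

The space $F$ has nontrivial Postnikov invariants that are hard to handle directly. But $\mathbb{C}/\mathbb{Z}$ is divisible, hence injective as an abelian group, so the universal coefficient theorem for $K$-theory has no $\operatorname{Ext}$ term, and a map into $F$ is determined by one homomorphism of abelian groups.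

\begin{lemma}\label{lem:dual}
For $A=\mathbb{C}$ or $\mathbb{C}/\mathbb{Z}$ and every spectrum $Y$ there is an isomorphism
\[
\kappa^A\colon[Y,\Sigma^{-1}KU_A]\longrightarrow\operatorname{Hom}(KU_{-1}(Y),A),
\]
natural in $Y$, such that $\kappa^{\mathbb{C}/\mathbb{Z}}(q_*y)$ is $\kappa^{\mathbb{C}}(y)$ followed by $\mathbb{C}\to\mathbb{C}/\mathbb{Z}$.
\end{lemma}

\begin{proof}
Let $\kappa^A(g)$ be the effect on $\pi_{-1}$ of
\[
KU\wedge Y\xrightarrow{\ 1\wedge g\ }KU\wedge\Sigma^{-1}KU_A\longrightarrow\Sigma^{-1}KU_A,
\]
where the second map is the multiplication of $KU$ and $\pi_{-1}\Sigma^{-1}KU_A=A$. This is additive in $g$, satisfies $\kappa^A(g\circ t)=\kappa^A(g)\circ t_*$, and is compatible with $q$ because $q$ respects the action of $KU$. As $A$ is injective, $Y\mapsto\operatorname{Hom}(KU_{-1}(Y),A)$ is exact, and it takes coproducts to products. On $Y=S^n$, $\kappa^A$ is the map $\pi_{n+1}KU_A\to\operatorname{Hom}(\pi_{-1-n}KU,A)$ given by multiplication. For even $n$ both sides vanish. For $n=2i-1$ it sends $au^i$ to the homomorphism $u^{-i}\mapsto a$, which is an isomorphism.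 Principle (D) applies.
\end{proof}

Write $\kappa=\kappa^{\mathbb{C}/\mathbb{Z}}$. Through \eqref{eq:covers} we apply $\kappa$ to maps $Y\to\mathbf{f}$ from connective spectra and to maps of spaces $Z\to F$, and we call $\kappa(d)$ the \emph{character} of $d$. The next proposition is the dictionary on which the paper rests.

\begin{proposition}\label{prop:dict}
Let $Z$ be a pointed CW complex and $d\colon Z\to F$ a map.
\begin{enumerate}
\item[(i)] A map $d'\colon Z\to F$ that is weakly homotopic to $d$ is homotopic to $d$.
\item[(ii)] $j\circ d$ is weakly null if and only if $\kappa(d)$ vanishes on the torsion subgroup of $KU_{-1}(Z)$.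
\end{enumerate}
Suppose that $Z=\Omega^\infty\mathbf{E}$ with $\mathbf{E}$ connective.
\begin{enumerate}
\item[(iii)] $d$ is an H-map if and only if $\kappa(d)\circ\nu_*=0$ on $KU_{-1}(Z\times Z)$.
\item[(iv)] A map $\tilde d\colon\mathbf{E}\to\mathbf{f}$ deloops $d$ if and only if $\kappa(d)=\kappa(\tilde d)\circ\varepsilon_*$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) The characters of $d$ and $d'$ agree on the image of $KU_{-1}(L)$ for every finite subcomplex $L$, and these images exhaust $KU_{-1}(Z)$.

(ii) Let $jd$ be weakly null and let $t\in KU_{-1}(Z)$ with $nt=0$, $n\ge1$. Then $t$ comes from an element $t'$ on a finite subcomplex, and $nt'$ dies on a larger finite subcomplex $L$; so $t$ comes from a torsion element of $KU_{-1}(L)$. Since $jd|_L=0$, we have $J_*(d|_L)=0$, and \eqref{eq:exact} gives $d|_L=q_*y$. By Lemma~\ref{lem:dual}, $\kappa(d|_L)$ factors through the torsion-free group $\mathbb{C}$, so $\kappa(d)(t)=0$. Conversely, let $\kappa(d)$ kill torsion and let $h\colon L\to Z$ be a map from a finite complex. Then $\kappa(dh)=\kappa(d)h_*$ factors through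 $KU_{-1}(L)/\mathrm{torsion}$, which is finitely generated and torsion free, hence free. So $\kappa(dh)$ lifts to a homomorphism $KU_{-1}(L)\to\mathbb{C}$, and Lemma~\ref{lem:dual} gives $dh=q_*y$. By \eqref{eq:exact}, $jdh$ vanishes in $[\Sigma^\infty L,KU]$, hence in $[L,BU]$ by \eqref{eq:covers}.

(iii), (iv) By Section~\ref{sec:loops}, the conditions on $d$ say that its adjoint composed with $\nu$ is null, and that its adjoint equals $\tilde d\varepsilon$. Apply the natural isomorphism $\kappa$.
\end{proof}

\subsection{Rationalization}

A character that kills torsion should be read on rational homology. For a spectrum $Y$ and $s\in\pi_{2i-1}(Y)$ let $[s]\in KU_{-1}(Y)$ be the image under $s_*$ of $u^{-i}\in\pi_{-2i}KU=KU_{-1}(S^{2i-1})$. Put $H_{\mathrm{odd}}(Y;\mathbb{Q})=\bigoplus_{l\text{ odd}}H_l(Y;\mathbb{Q})$. By (R3), $s\otimes a\mapsto[s]\otimes a$ is an isomorphism from $H_{\mathrm{odd}}(Y;\mathbb{Q})=\bigoplus_i\pi_{2i-1}(Y)\otimes\mathbb{Q}$ onto $KU_{-1}(Y)\otimes\mathbb{Q}$. Its inverse defines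
\[
\rho_Y\colon KU_{-1}(Y)\longrightarrow KU_{-1}(Y)\otimes\mathbb{Q}\cong H_{\mathrm{odd}}(Y;\mathbb{Q}),
\]
which is natural for maps of spectra, has the torsion subgroup as kernel, and satisfies $\rho_Y[s]=s\otimes1$. If $KU_{-1}(Y)$ is divisible, then $\rho_Y$ is surjective, since $x\otimes\frac1n=x'\otimes1$ when $nx'=x$. If $Y$ is rational, $\rho_Y$ is an isomorphism by (R1). We identify $\pi_{2i-1}\mathbf{F}=\pi_{2i}KU_{\mathbb{C}/\mathbb{Z}}$ with $\mathbb{C}/\mathbb{Z}$ by $au^i\mapsto a$. Naturality of $\kappa$ and its value on spheres then give, for $g\colon Y\to\mathbf{F}$,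
\begin{equation}\label{eq:kappapi}
\kappa(g)([s])=\kappa(gs)(u^{-i})=g_*(s)\in\mathbb{C}/\mathbb{Z}.
\end{equation}

\subsection{A model case}\label{sec:model}

Let $U=\mathbb{Q}^3$ with basis $x_1,x_2,x_3$, let $\mathbf{E}=\Sigma HU$ and $Z=\Omega^\infty\mathbf{E}=K(U,1)$. We show by hand that every H-map $d\colon Z\to F$ deloops.

The space $Z$ is the mapping telescope of $T^3\xrightarrow{2}T^3\xrightarrow{3}T^3\xrightarrow{4}\cdots$, where $T^3$ is the torus and $n$ is the $n$-th power map. The Pontryagin ring of $T^3$ is the exterior algebra $\Lambda\mathbb{Z}^3$, on which $n$ acts by $n^l$ in degree $l$. So $H_l(Z;\mathbb{Z})=\Lambda^lU$ for $l\ge1$, the spectrum $\Sigma^\infty Z$ is rational by (R2), and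
\[
KU_{-1}(Z)=U\oplus\Lambda^3U,\qquad[Z,F]=\operatorname{Hom}(U,\mathbb{C}/\mathbb{Z})\oplus\operatorname{Hom}(\Lambda^3U,\mathbb{C}/\mathbb{Z}).
\]
Write $\kappa(d)=(\delta_1,\delta_3)$. The spectrum $\mathbf{E}$ is rational with $KU_{-1}(\mathbf{E})=H_1(\mathbf{E};\mathbb{Q})=U$, and $\varepsilon_*$ is the projection onto $U$: it is the identity on $H_1=\pi_1$, and $H_3(\mathbf{E};\mathbb{Q})=0$. By Proposition~\ref{prop:dict}(iv), $d$ deloops if and only if $\delta_3=0$. Now let $d$ be an H-map. The same computation for $T^6$ shows that $\Sigma^\infty(Z\times Z)$ is rational, so for \emph{every} $a\in\mathbb{Q}$ the class $ax_1\times x_2x_3\in H_3(Z\times Z;\mathbb{Q})$ is an element of $KU_{-1}(Z\times Z)$. By Proposition~\ref{prop:dict}(iii) and \eqref{eq:nu}, $\delta_3(ax_1x_2x_3)=0$ for all $a$, that is, $\delta_3=0$.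

The argument used all rational multiples of $x_1\times x_2x_3$: a homomorphism $\mathbb{Q}\to\mathbb{C}/\mathbb{Z}$ can vanish on $\mathbb{Z}$ without vanishing. For $X$ in place of $Z$ three things must be supplied. The character of $e$ does not kill torsion (by \eqref{eq:kappapi} and Example~\ref{ex:circle} it is $\frac12$ on the class of $-1\in\mathbb{C}^\times=\pi_1X$), so we first subtract an infinite loop map with the same image in $BU$. The spectrum $\Sigma^\infty(X\times X)$ need not be rational, so we need another reason for $\rho_{X\times X}$ to be onto. And the kernel of $\varepsilon_*$ on rational homology must be shown to consist of products.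

\section{The map $e$ is additive and lifts $c$}\label{sec:e}

Our information on $e$ concerns maps from manifolds into $B$, whereas the statements to be proved concern maps from finite complexes into $X$. A map $L\to X$ need not lift to $B$, but it lifts stably, and that is enough when the target is an infinite loop space.

\begin{lemma}\label{lem:acyclic}
Let $a\colon Z\to Z'$ be a homology isomorphism and $\mathbf{E}$ a spectrum. If $f,f'\colon Z'\to\Omega^\infty\mathbf{E}$ are such that $fa$ and $f'a$ are weakly homotopic, then $f$ and $f'$ are weakly homotopic.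
\end{lemma}

\begin{proof}
Replacing $f$ by $f-f'$, we may take $f'=0$. The map $\Sigma^\infty a$ is a homology isomorphism of connective spectra, hence an equivalence. Let $h\colon L\to Z'$ with $L$ finite. Since $\Sigma^\infty L$ is a finite spectrum, $(\Sigma^\infty a)^{-1}\Sigma^\infty h$ factors through $\Sigma^\infty L'$ for a finite subcomplex $L'\subset Z$. The adjoint of $fa$ is null on $\Sigma^\infty L'$, so the adjoint of $fh$ is null.
\end{proof}

\begin{lemma}\label{lem:complexes}
Let $V$ and $W$ be flat bundles on a finite connected complex $L$, with $V$ of rank $n$. Then $j\,e\,if_V=[V]-n$ in $[L,BU]$ and $e\,if_{V\oplus W}=e\,if_V+e\,if_W$ in $[L,F]$.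
\end{lemma}

\begin{proof}
On a closed smooth manifold the first formula is \eqref{eq:A1} together with Lemma~\ref{lem:A2}. The second is \eqref{eq:A1} together with the additivity of $\bar e_{\mathrm{APS}}$, applied to $V\oplus W-(n+n')=(V-n)+(W-n')$, where $n'$ is the rank of $W$. In general, $L$ is homotopy equivalent to a finite simplicial complex, and a regular neighborhood of the latter in a Euclidean space is a compact smooth manifold $M_0$ with boundary, homotopy equivalent to $L$. The double $M$ of $M_0$ is closed and retracts onto $M_0$ by folding. This gives a map $r\colon M\to L$ with a right homotopy inverse, so that $r^*$ is injective on $[L,BU]$ and $[L,F]$. Since $f_{r^*V}=f_V\circ r$, the formulas pulled back along $r$ are those for $r^*V$ and $r^*W$ on $M$.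
\end{proof}

\begin{lemma}\label{lem:e}
The map $e$ is an H-map, and $j\circ e$ is weakly homotopic to $c$.
\end{lemma}

\begin{proof}
A map from a finite complex to a connected CW complex lands in a finite subcomplex, which becomes connected after adding finitely many edges. So weak homotopy of maps out of $B$ or $B\times B$ can be tested on finite connected subcomplexes $L$.

The inclusion of such an $L\subset B$ lands in some $BGL_n(\mathbb{C}^{\delta})$, so it is $f_V$ for the restriction $V$ of the universal flat bundle. By Lemma~\ref{lem:complexes} and \eqref{eq:c}, $je\,if_V=[V]-n=c\,if_V$. Hence $jei$ and $ci$ are weakly homotopic, and Lemma~\ref{lem:acyclic} applies to $i$.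

The inclusion of such an $L\subset B\times B$ has the form $(f_V,f_W)$. By \eqref{eq:sum} and Lemma~\ref{lem:complexes},
\[
e\mu(i\times i)|_L=e\circ(if_V+if_W)=e\,if_{V\oplus W}=e\,if_V+e\,if_W=(ep_1+ep_2)(i\times i)|_L .
\]
The map $i\times i$ is a homology isomorphism by the K\"unneth theorem, so $e\mu$ and $ep_1+ep_2$ are weakly homotopic by Lemma~\ref{lem:acyclic}, and homotopic by Proposition~\ref{prop:dict}(i).
\end{proof}

\begin{remark}
The same steps show that \eqref{eq:A1} determines $e$ up to homotopy: two maps that satisfy it agree on every $if_V$, hence are weakly homotopic, hence homotopic.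
\end{remark}

\section{The $K$-homology and rational homology of $X$}\label{sec:X}

\subsection{Divisibility}

Suslin's theorem says that $\mathbf{k}$ differs from $\mathbf{bu}$ by a rational spectrum. We transfer this to suspension spectra of spaces; then everything odd about $X$ comes from the rational part, since $BU$ has nothing in odd degrees.

\begin{lemma}\label{lem:div}
The fibers of $\tilde c\colon\mathbf{k}\to\mathbf{bu}$, of $\Sigma^\infty c$ and of $\Sigma^\infty(c\times c)$ are rational. The groups $KU_{-1}(X)$, $KU_{-1}(X\times X)$ and $\pi_{2i-1}(\mathbf{k})$, $i\ge1$, are divisible.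
\end{lemma}

\begin{proof}
Let $\mathbf{r}$ be the fiber of $\tilde c$. The cofibers of $\mathbf{k}\to K(\mathbb{C}^{\delta})$ and $\mathbf{bu}\to ku$ are both $H\mathbb{Z}$, and the map between them is an equivalence since $K(\mathbb{C}^{\delta})\to ku$ is an isomorphism on $\pi_0=\mathbb{Z}$. So $\mathbf{r}$ is also the fiber of $K(\mathbb{C}^{\delta})\to ku$, and it is rational by (S). For $l\le0$ the outer terms of $\pi_{l+1}\mathbf{bu}\to\pi_l\mathbf{r}\to\pi_l\mathbf{k}$ vanish, so $R=\Omega^\infty\mathbf{r}$ is connected.

We claim that $H_*(R;\mathbb{F}_p)=0$ for every prime $p$. Otherwise let $x\ne0$ be a class of the lowest degree $d\ge1$ in which the homology is nonzero. The map $\Omega^\infty(p)\colon R\to R$ is an equivalence, and it is the diagonal $R\to R^p$ followed by addition. By the K\"unneth theorem, $H_d(R^p;\mathbb{F}_p)$ is the direct sum of the images of $H_d(R;\mathbb{F}_p)$ under the inclusions of the $p$ axes. So the diagonal sends $x$ to the sum of these $p$ images of $x$, and addition sends the sum to $px=0$. This contradicts the injectivity of $\Omega^\infty(p)_*$.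

In the mod $p$ Serre spectral sequence of the fiber sequence $R\to X\to BU$ only the bottom row is nonzero, so $c$ is an isomorphism on $H_*(-;\mathbb{F}_p)$, and so is $c\times c$ by the K\"unneth theorem. By (R2) the fibers $C_1$ of $\Sigma^\infty c$ and $C_2$ of $\Sigma^\infty(c\times c)$ are rational.

The space $BU$ has a CW structure with cells in even dimensions only (the Schubert cells of the Grassmannians), and so does $BU\times BU$. For such a complex $KU_{-1}$ vanishes: it vanishes on wedges of even spheres, hence on all skeleta by induction, hence on the colimit. The exact sequences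
\[
KU_{-1}(C_1)\to KU_{-1}(X)\to KU_{-1}(BU)=0,\qquad\pi_{2i-1}\mathbf{r}\to\pi_{2i-1}\mathbf{k}\to\pi_{2i-1}\mathbf{bu}=0,
\]
and the sequence $KU_{-1}(C_2)\to KU_{-1}(X\times X)\to KU_{-1}(BU\times BU)=0$, exhibit the three groups as quotients of $\mathbb{Q}$-vector spaces, by (R1).
\end{proof}

\subsection{The homology suspension}

Let $\sigma=\varepsilon_*\colon H_l(X;\mathbb{Q})\to H_l(\mathbf{k};\mathbb{Q})=U_l$, where $U_l=\pi_l(\mathbf{k})\otimes\mathbb{Q}$. Let $D_l\subset H_l(X;\mathbb{Q})$ be the subspace of \emph{decomposables}, spanned by the products $ab$ with $|a|,|b|\ge1$ and $|a|+|b|=l$.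

\begin{lemma}\label{lem:sigma}
For $l\ge1$ the map $\sigma$ is surjective with kernel $D_l$.
\end{lemma}

\begin{proof}
Let $h\colon U_l=\pi_l(X)\otimes\mathbb{Q}\to H_l(X;\mathbb{Q})$ be the Hurewicz map. For $s\colon S^l\to X$ the composite $\varepsilon\circ\Sigma^\infty s$ is the adjoint of $s$, so $\sigma h=\mathrm{id}$ and $\sigma$ is onto. The identity of $X$ is an H-map with adjoint $\varepsilon$, so $\varepsilon\nu=0$, and \eqref{eq:nu} gives $\sigma(D_l)=0$. It remains to show that $H_l(X;\mathbb{Q})=D_l+h(U_l)$, that is, that the Pontryagin ring is generated by Hurewicz classes. For then an element $x=y+h(v)$ of $\ker\sigma$ with $y\in D_l$ has $v=\sigma(x)=0$.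

By (R3) there is a map $\mathbf{k}\to\prod_{l\ge1}\Sigma^lHU_l$ that induces the rationalization on homotopy groups. It gives an H-map $X\to P=\prod_{l\ge1}K(U_l,l)$. A map of connected H-spaces (more generally, simple spaces) that is an isomorphism on $\pi_*\otimes\mathbb{Q}$ is an isomorphism on rational homology. So it suffices to treat $P$. Since $\prod_{l>n}K(U_l,l)$ is $n$-connected, the homology of $P$ in degrees $\le n$ is that of the finite product $\prod_{l\le n}K(U_l,l)$, whose Pontryagin ring is the tensor product of those of the factors. Homology of $K(U,l)$ commutes with filtered colimits in $U$, so we may take $U$ finite-dimensional, and then, by the K\"unneth theorem again, $U=\mathbb{Q}$. The rational cohomology of $K(\mathbb{Q},l)$ is the exterior algebra ($l$ odd) or the polynomial algebra ($l$ even) on the fundamental class $\iota$. Let $x=h(1)$, so that $\langle\iota,x\rangle=1$. For odd $l$ the reduced homology is $\mathbb{Q}x$. For even $l$, the $k$-fold addition pulls $\iota$ back to $\iota_1+\dots+\iota_k$, where $\iota_t$ is $\iota$ on the $t$-th factor, so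
\[
\langle\iota^k,x^k\rangle=\langle(\iota_1+\dots+\iota_k)^k,\,x\times\dots\times x\rangle=k!\ne0,
\]
and $x^k$ spans the homology in degree $kl$.
\end{proof}

\section{Delooping}\label{sec:deloop}

We can now repeat the model argument of Section~\ref{sec:model} for the maps $X\to F$ that are invisible in $BU$. For a homomorphism $\lambda\colon H_{\mathrm{odd}}(\mathbf{k};\mathbb{Q})\to\mathbb{C}/\mathbb{Z}$ let $\tilde d_\lambda\colon\mathbf{k}\to\mathbf{f}$ be the map with $\kappa(\tilde d_\lambda)=\lambda\circ\rho_{\mathbf{k}}$, and let $d_\lambda=\Omega^\infty\tilde d_\lambda$.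

\begin{proposition}\label{prop:main}
The assignment $\lambda\mapsto d_\lambda$ is a bijection from $\operatorname{Hom}(H_{\mathrm{odd}}(\mathbf{k};\mathbb{Q}),\mathbb{C}/\mathbb{Z})$ onto the set of homotopy classes of H-maps $d\colon X\to F$ with $j\circ d$ weakly null.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:dict}(iv) and naturality of $\rho$,
\begin{equation}\label{eq:dlambda}
\kappa(d_\lambda)=\lambda\,\rho_{\mathbf{k}}\,\varepsilon_*=\lambda\,\sigma\,\rho_X .
\end{equation}
This character kills torsion, so $jd_\lambda$ is weakly null by Proposition~\ref{prop:dict}(ii), and $d_\lambda$ is an H-map because it is an infinite loop map. Both $\rho_X$ and $\sigma$ are surjective (Lemmas~\ref{lem:div} and~\ref{lem:sigma}), so $d_\lambda$ determines $\lambda$.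

Now let $d$ be an H-map with $jd$ weakly null. By Proposition~\ref{prop:dict}(ii), $\kappa(d)$ vanishes on the torsion subgroup, which is the kernel of the surjection $\rho_X$. So $\kappa(d)=\delta\rho_X$ for a homomorphism $\delta\colon H_{\mathrm{odd}}(X;\mathbb{Q})\to\mathbb{C}/\mathbb{Z}$. By Proposition~\ref{prop:dict}(iii),
\[
0=\kappa(d)\,\nu_*=\delta\,\rho_X\,\nu_*=\delta\,\nu_*\,\rho_{X\times X}.
\]
Since $KU_{-1}(X\times X)$ is divisible, $\rho_{X\times X}$ is surjective, and therefore $\delta\nu_*=0$ on all of $H_{\mathrm{odd}}(X\times X;\mathbb{Q})$. By \eqref{eq:nu}, $\delta(ab)=0$ whenever $|a|,|b|\ge1$ and $|a|+|b|$ is odd. Every element of $D_l$ is a sum of such products, rational coefficients being absorbed in $a$; so $\delta(D_l)=0$ for odd $l$. By Lemma~\ref{lem:sigma}, $\delta=\lambda\sigma$ for some $\lambda$. Then $\kappa(d)=\kappa(d_\lambda)$ by \eqref{eq:dlambda}, and $d\simeq d_\lambda$ by Lemma~\ref{lem:dual}.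
\end{proof}

\begin{remark}
Each hypothesis is used once: the condition on $jd$ to kill torsion, additivity to kill products, and Suslin's theorem to pass from the image of $\rho_{X\times X}$ to all of $H_{\mathrm{odd}}(X\times X;\mathbb{Q})$. The map of the model case with $\delta_3\ne0$ has a character that kills torsion and does not deloop, so additivity is needed there; Theorem~\ref{thm:refined}(d) shows that additivity alone does not suffice on $X$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(a)]
The second sentence is Proposition~\ref{prop:dict}(i). If $g\simeq\Omega^\infty\tilde g$, then $jg\simeq\Omega^\infty(\tilde\jmath\,\tilde g)$. Conversely, let $g$ be an H-map with $jg$ weakly homotopic to $\Omega^\infty\tilde h$, where $\tilde h\colon\mathbf{k}\to\mathbf{bu}$. We first find an infinite loop map $X\to F$ over $\Omega^\infty\tilde h$. Spheres are finite complexes, so $\tilde h_*=j_*g_*$ on homotopy groups, and $\widetilde{\operatorname{ch}}\circ\tilde h$ induces $\operatorname{ch}_*j_*g_*=0$. Its target $\mathbf{bu}\wedge H\mathbb{C}$ is rational, so $\widetilde{\operatorname{ch}}\circ\tilde h=0$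 by (R3), and $\tilde h=\tilde\jmath\,\tilde g_0$ for some $\tilde g_0\colon\mathbf{k}\to\mathbf{f}$. The difference $d=g-\Omega^\infty\tilde g_0$ is an H-map, and $jd=jg-\Omega^\infty\tilde h$ is weakly null. By Proposition~\ref{prop:main}, $d\simeq\Omega^\infty\tilde d_\lambda$ for some $\lambda$, and $g\simeq\Omega^\infty(\tilde g_0+\tilde d_\lambda)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:e}, $e$ is an H-map and $je$ is weakly homotopic to the infinite loop map $c$. Apply Theorem~\ref{thm:refined}(a).
\end{proof}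

\section{Uniqueness of the delooping}\label{sec:unique}

By Proposition~\ref{prop:dict}(iv), $\Omega^\infty\colon[\mathbf{k},\mathbf{f}]\to[X,F]$ corresponds under $\kappa$ to precomposition with $\varepsilon_*\colon KU_{-1}(X)\to KU_{-1}(\mathbf{k})$. So Theorem~\ref{thm:refined}(b) follows once $\varepsilon_*$ is shown to be surjective. This is not formal.

\begin{example}
Let $\mathbf{E}=\Sigma H\mathbb{Z}$, so $\Omega^\infty\mathbf{E}=S^1$. By (HZ), $KU_{-1}(\mathbf{E})$ is a $\mathbb{Q}$-vector space, so $\rho_{\mathbf{E}}$ identifies it with $\pi_1\mathbf{E}\otimes\mathbb{Q}=\mathbb{Q}$, and $\varepsilon_*$ is the inclusion $\mathbb{Z}=KU_{-1}(S^1)\to\mathbb{Q}$. The kernel of $[\mathbf{E},\mathbf{f}]\to[S^1,F]$ is $\operatorname{Hom}(\mathbb{Q}/\mathbb{Z},\mathbb{C}/\mathbb{Z})\ne0$.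
\end{example}

The torsion of $KU_{-1}(\mathbf{k})$ will be controlled by $KU_0KU\otimes\mathbb{Q}/\mathbb{Z}$, while $BU$ only produces the powers $w^l$ with $l\ge1$. The point is that, after tensoring with $\mathbb{Q}/\mathbb{Z}$, nonpositive powers can be traded for positive ones. For instance $(w^{-1}-w)/3$ takes the value $(h^2-k^2)/3hk$ at $k/h$, which lies in $\mathbb{Z}[1/hk]$ because $3\mid h^2-k^2$ when $3\nmid hk$. So $(w^{-1}-w)/3\in KU_0KU$ and $w^{-1}\otimes\frac13=w\otimes\frac13$.

\begin{lemma}\label{lem:euler}
Every element of $KU_0KU\otimes\mathbb{Q}/\mathbb{Z}$ has the form $f'\otimes\frac1N$ with $f'\in KU_0KU\cap\bigoplus_{l\ge1}\mathbb{Q}w^l$.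
\end{lemma}

\begin{proof}
Taking a common denominator, write the element as $f\otimes\frac1N$ with $f=\sum a_lw^l\in KU_0KU$. Choose $D\ge1$ with $Da_l\in\mathbb{Z}$ for all $l\le0$, and a positive multiple $m$ of Euler's function $\varphi(ND)$ such that $l+m\ge1$ whenever $a_l\ne0$. Put
\[
b=\sum_{l\le0}a_l\,w^l(1-w^m).
\]
Let $h,k$ be nonzero integers, $p$ a prime not dividing $hk$, $v_p$ the $p$-adic valuation, and $t=v_p(ND)$. Then $k/h$ is a $p$-adic unit and $\varphi(p^t)$ divides $m$, so $v_p(1-(k/h)^m)\ge t$ by Euler's theorem. Also $v_p(a_l/N)\ge-t$ for $l\le0$. Hence $b(k/h)/N$ is integral at every $p\nmid hk$, and $b/N\in KU_0KU$ by (AHS). Therefore $b\in KU_0KU$ and $b\otimes\frac1N=\frac bN\otimes1=0$. Take $f'=f-b=\sum_{l\ge1}a_lw^l+\sum_{l\le0}a_lw^{l+m}$.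
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(b)]
We show that $\varepsilon_*$ is onto. Let $x\in KU_{-1}(\mathbf{k})$. Since $\sigma\rho_X$ is onto, there is $y\in KU_{-1}(X)$ with $\rho_{\mathbf{k}}(x)=\sigma\rho_X(y)=\rho_{\mathbf{k}}(\varepsilon_*y)$, and $x-\varepsilon_*y$ is torsion. So it suffices to hit the torsion subgroup. In the natural exact sequence
\[
KU_0(Y;\mathbb{Q}/\mathbb{Z})\xrightarrow{\ \partial\ }KU_{-1}(Y)\longrightarrow KU_{-1}(Y)\otimes\mathbb{Q}
\]
the image of $\partial$ is the torsion subgroup, so it suffices that $\varepsilon$ be onto on $KU_0(-;\mathbb{Q}/\mathbb{Z})$. In the commutative diagram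
\[
\begin{array}{ccccc}
\Sigma^\infty X&\xrightarrow{\ \varepsilon\ }&\mathbf{k}&&\\[2pt]
\big\downarrow&&\big\downarrow&&\\[2pt]
\Sigma^\infty BU&\xrightarrow{\ \varepsilon\ }&\mathbf{bu}&\longrightarrow&KU
\end{array}
\]
the vertical maps $\Sigma^\infty c$ and $\tilde c$ have rational fibers (Lemma~\ref{lem:div}), so they are isomorphisms on $KU_*(-;\mathbb{Q}/\mathbb{Z})$ by (R1). The cofiber $\tau_{\le0}KU$ of $\mathbf{bu}\to KU$ is the sequential homotopy colimit of the spectra $\tau_{\ge-n}\tau_{\le0}KU$, each built from finitely many layers $\Sigma^{2l}H\mathbb{Z}$. By (HZ), $KU\wedge\tau_{\le0}KU$ is rational, so $\mathbf{bu}\to KU$ is also an isomorphism on $KU_*(-;\mathbb{Q}/\mathbb{Z})$. Finally $KU_{-1}KU\cong KU_1KU=0$ by periodicity and (AHS), so $\partial=0$ for $Y=KU$ and $KU_0(KU;\mathbb{Q}/\mathbb{Z})=KU_0KU\otimes\mathbb{Q}/\mathbb{Z}$. It remains to show that the map $\beta\colon KU_0(BU)\to KU_0KU$ induced by the bottom row is onto after tensoring with $\mathbb{Q}/\mathbb{Z}$.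

By (R3), $KU_0(Y)\otimes\mathbb{Q}=\bigoplus_lu^{-l}\,\pi_{2l}(Y)\otimes\mathbb{Q}$. The map $\pi_{2l}\Sigma^\infty BU\to\pi_{2l}\mathbf{bu}$ is onto, because an element of the target is the adjoint $\varepsilon\circ\Sigma^\infty s$ of a map $s\colon S^{2l}\to BU$. The image of $\pi_{2l}\mathbf{bu}$ in $\pi_{2l}KU$ is $\mathbb{Z}v^l$ for $l\ge1$ and zero for $l\le0$. So the image of $\beta\otimes\mathbb{Q}$ is $\bigoplus_{l\ge1}\mathbb{Q}w^l$. Let $f'\otimes\frac1N$ be as in Lemma~\ref{lem:euler}. Then $f'\otimes1=\beta(y)\otimes\frac1{N'}$ for some $y$ and $N'\ge1$, and $N'f'=\beta(y)$ since $KU_0KU$ is torsion free. Hence $f'\otimes\frac1N=N'f'\otimes\frac1{N'N}$ is the image of $y\otimes\frac1{N'N}$.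
\end{proof}

\section{The additive lifts of $c$}\label{sec:lifts}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(c)]
The first statement is a case of (a). By Lemma~\ref{lem:e}, $g\mapsto g-e$ is a bijection from the classes of H-maps $g$ with $jg$ weakly homotopic to $c$ onto the classes of H-maps $d$ with $jd$ weakly null. By Proposition~\ref{prop:main} the latter are the maps $d_\lambda$, indexed bijectively by the families $\lambda=(\lambda_i\colon\pi_{2i-1}(\mathbf{k})\otimes\mathbb{Q}\to\mathbb{C}/\mathbb{Z})_{i\ge1}$. For $s\in\pi_{2i-1}(\mathbf{k})=K_{2i-1}(\mathbb{C})$, formula \eqref{eq:kappapi} gives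
\[
(d_\lambda)_*(s)=\kappa(\tilde d_\lambda)([s])=\lambda\rho_{\mathbf{k}}[s]=\lambda_i(s\otimes1).
\]
Since $\pi_{2i-1}(\mathbf{k})$ is divisible (Lemma~\ref{lem:div}), $s\mapsto s\otimes1$ is surjective onto $\pi_{2i-1}(\mathbf{k})\otimes\mathbb{Q}$ with kernel the torsion subgroup. So $\lambda\mapsto(d_\lambda)_*$ is a bijection onto the families of homomorphisms that vanish on torsion. As $g_*=e_*+(d_\lambda)_*$ for $g=e+d_\lambda$, the asserted bijection follows.

For the last statement let $\tilde e\colon\mathbf{k}\to\mathbf{f}$ deloop $e$, and fix $i,n\ge1$. Write $Y=\Sigma^{2i-1}M(n)=\Sigma^\infty P^{2i}(n)$. Since $P^{2i}(n)$ is finite and $je$ is weakly homotopic to $c$, we have $\tilde\jmath_*\tilde e_*=\tilde c_*\colon[Y,\mathbf{k}]\to[Y,\mathbf{bu}]$. The fibers of $\tilde c$ and of $\tilde\jmath$ are rational, the latter being $\Sigma^{-1}\mathbf{bu}\wedge H\mathbb{C}$. So $\tilde c_*$ and $\tilde\jmath_*$ are isomorphisms by (R1), and $\tilde e_*\colon[Y,\mathbf{k}]\to[Y,\mathbf{f}]$ is an isomorphism. Compare the sequences \eqref{eq:moore} with $l=2i$ for $\mathbf{k}$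 and $\mathbf{f}$. The injective composite $\pi_{2i}(\mathbf{k})/n\to[Y,\mathbf{k}]\to[Y,\mathbf{f}]$ factors through $\pi_{2i}(\mathbf{f})/n=0$, so $\pi_{2i}(\mathbf{k})/n=0$. Thus in both sequences the middle term maps isomorphically to the right term, and $e_*\colon\pi_{2i-1}(\mathbf{k})[n]\to(\mathbb{C}/\mathbb{Z})[n]$ is an isomorphism. The union over $n$ of the groups $(\mathbb{C}/\mathbb{Z})[n]=\frac1n\mathbb{Z}/\mathbb{Z}$ is $\mathbb{Q}/\mathbb{Z}$.
\end{proof}

\section{Adams operations and an H-map that does not deloop}\label{sec:adams}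

Let $p$ be an odd prime. We build $e^{(p)}$ from its character, and then find a stable map with which it does not commute.

\subsection{Construction of $e^{(p)}$}

For a finite connected complex $L$ let $G(L)$ be the Grothendieck group of flat bundles on $L$ under $\oplus$; it is a commutative ring under $\otimes$. By Lemma~\ref{lem:complexes}, $V\mapsto e\,if_V$ is additive, so it extends to a homomorphism $\bar e\colon G(L)\to[L,F]$, natural in $L$. It kills trivial bundles, whose holonomy maps are null, and satisfies $j_*\bar e(W)=[W]-\operatorname{rk}W$ for $W\in G(L)$. On a manifold, a virtual bundle $W'-W''$ of rank zero equals $(W'-n')-(W''-n')$ with $n'$ the common rank, so \eqref{eq:A1} shows that $\bar e$ agrees with $\bar e_{\mathrm{APS}}$ in rank zero.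

The exterior powers of a flat bundle are flat. Put $\Lambda_tV=\sum_k\Lambda^kV\,t^k\in G(L)[[t]]$ and define $\psi^kV\in G(L)$ by
\[
\sum_{k\ge1}(-1)^{k-1}\psi^kV\,t^k=t\,\frac{d}{dt}(\Lambda_tV)\cdot(\Lambda_tV)^{-1};
\]
so $\psi^kV$ is the $k$-th Newton polynomial in the $\Lambda^lV$, and it is natural under pullback. The isomorphisms of flat bundles $\Lambda^k(V\oplus W)\cong\bigoplus_{a+b=k}\Lambda^aV\otimes\Lambda^bW$ give $\Lambda_t(V\oplus W)=\Lambda_tV\cdot\Lambda_tW$, and the logarithmic derivative of a product is the sum of the logarithmic derivatives; hence $\psi^k(V\oplus W)=\psi^kV+\psi^kW$. For the trivial line bundle $\Lambda_t=1+t$ and $t/(1+t)=\sum_{k\ge1}(-1)^{k-1}t^k$, so $\psi^k1=1$. Applying the ring homomorphism $\operatorname{rk}$, which sends $\Lambda_tV$ to $(1+t)^n$, shows that $\psi^kV$ has the rank $n$ of $V$.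

Let $L\subset B$ be a finite connected subcomplex, contained in $BGL_n(\mathbb{C}^{\delta})$, and let $V_L$ be the restriction of the universal flat bundle of rank $n$. Passing from $n$ to $n+1$ replaces $V_L$ by $V_L\oplus1$ and does not change $\bar e(\psi^pV_L)$. By naturality, the characters $\kappa(\bar e(\psi^pV_L))\colon KU_{-1}(L)\to\mathbb{C}/\mathbb{Z}$ are compatible under inclusions, so they define a homomorphism on the colimit $KU_{-1}(B)$, which is $KU_{-1}(X)$ because $\Sigma^\infty i$ is an equivalence. By Lemma~\ref{lem:dual} this is the character of a map $e^{(p)}\colon X\to F$ with $e^{(p)}i|_L=\bar e(\psi^pV_L)$. A flat bundle $V$ on a finite connected complex is the pullback of some $V_L$ along its holonomy map, so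
\begin{equation}\label{eq:ep}
e^{(p)}\,if_V=\bar e(\psi^pV).
\end{equation}
On a compact manifold, taken one component at a time, the right side is $\bar e(\psi^pV-n)=\bar e_{\mathrm{APS}}(\psi^pV-n)$, as required. By \eqref{eq:ep} and the additivity of $\psi^p$ and $\bar e$, we have $e^{(p)}if_{V\oplus W}=e^{(p)}if_V+e^{(p)}if_W$, and the last paragraph of the proof of Lemma~\ref{lem:e}, which used only this formula, shows that $e^{(p)}$ is an H-map.

The same Newton polynomial defines the Adams operation $\psi^p$ of topological $K$-theory on finite complexes. The skeleta of $BU$ are finite and $[BU,BU]$ maps onto the inverse limit of the groups $[BU^{(m)},BU]$, so there is a map $\psi^p\colon BU\to BU$ that induces the operation on $[L,BU]$ for all finite $L$. By \eqref{eq:ep} and \eqref{eq:c},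
\[
j\,e^{(p)}\,if_V=[\psi^pV]-n=\psi^p([V]-n)=\psi^pc\,if_V .
\]
As in Lemma~\ref{lem:e}, this shows that $je^{(p)}i$ and $\psi^pci$ are weakly homotopic, and so are $je^{(p)}$ and $\psi^pc$ by Lemma~\ref{lem:acyclic}.

\subsection{The obstruction}

On $[S^{2i},BU]=\mathbb{Z}$ the operation $\psi^p$ is multiplication by $p^i$. A map of spectra cannot act in this way if some stable map identifies the $K$-theory in two different degrees, and Adams' self-map does this for Moore spectra. Modulo $p$ all the factors $p^i$ vanish and nothing is detected. Modulo $p^2$ the factor is nonzero for $i=1$ and zero for $i\ge2$, which is why we use $M=M(p^2)$.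

\begin{proof}[End of the proof of Theorem~\ref{thm:refined}(d)]
Suppose that $e^{(p)}$ is weakly homotopic to $\Omega^\infty\tilde g$, and put $\tilde h=\tilde\jmath\,\tilde g\colon\mathbf{k}\to\mathbf{bu}$. Then $\psi^pc$ is weakly homotopic to $\Omega^\infty\tilde h$. For $i\ge1$, the sequence \eqref{eq:moore} and $\pi_{2i-1}\mathbf{bu}=\pi_{2i-1}KU=0$ give
\[
[P^{2i}(p^2),BU]=[\Sigma^{2i-1}M,\mathbf{bu}]\cong[\Sigma^{2i-1}M,KU]\cong\mathbb{Z}/p^2,
\]
and every class is pulled back along the map of spaces $P^{2i}(p^2)\to S^{2i}$. So $\psi^p$ acts on this group as $p^i$, and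
\[
\tilde h_*=p^i\,\tilde c_*\quad\text{on }[\Sigma^{2i-1}M,\mathbf{k}]=[P^{2i}(p^2),X].
\]
By Lemma~\ref{lem:div} and (R1) there is $x\in[\Sigma M,\mathbf{k}]$ such that $y=\tilde c_*x$ generates $[\Sigma M,\mathbf{bu}]$. Let $A^*$ denote precomposition with $\Sigma A\colon\Sigma^{1+2r}M\to\Sigma M$. By (Ad) and the isomorphisms above for $i=1$ and $i=r+1$, the class $A^*y$ generates $[\Sigma^{1+2r}M,\mathbf{bu}]\cong\mathbb{Z}/p^2$, so $pA^*y\ne0$. But $A^*$ commutes with $\tilde h_*$ and $\tilde c_*$, which are induced by maps of spectra, and therefore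
\[
pA^*y=A^*(p\,\tilde c_*x)=A^*\tilde h_*x=\tilde h_*A^*x=p^{r+1}\tilde c_*A^*x=p^{r+1}A^*y=0,
\]
since $r+1\ge2$. This is a contradiction.
\end{proof}

\begin{remark}\label{rem:psi}
With $\mathbf{k}$ replaced by $\mathbf{bu}$, $c$ by the identity and $x=y$, the same computation shows that $\psi^p\colon BU\to BU$ is not weakly homotopic to an infinite loop map.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Adams}
Adams, \emph{On the groups $J(X)$ IV}, Topology 5 (1966).

\bibitem{AHS}
Adams, Harris and Switzer, \emph{Hopf algebras of cooperations for real and complex $K$-theory}, Proc. LMS 23 (1971).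

\bibitem{APS}
Atiyah, Patodi and Singer, \emph{Spectral asymmetry and Riemannian geometry III}.

\bibitem{Suslin}
Suslin, \emph{On the $K$-theory of local fields}, J. Pure Appl. Algebra 34 (1984).

\bibitem{Wang}
Yi-Sheng Wang, \emph{An approximation of the $e$-invariant in the stable homotopy category}, arXiv:1707.03453 (2017).

\end{thebibliography}
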